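\title{Wandering domains for bounded-type transcendental self-maps of the punctured plane}

\begin{abstract}
We construct a transcendental self-map of $\mathbb{C}^*=\mathbb{C}\setminus\{0\}$ whose singular values are bounded away from $0$ and $\infty$ and which has a wandering domain outside the escaping set. This answers a question of Fagella and Mart\'i-Pete. The map has the form $f(w)=\exp(h(w+1/w))$ with $h$ entire. An explicit holomorphic perturbation with infinitely many parameters, chosen by Schauder's fixed point theorem, sends infinitely many critical points very close to a repelling fixed point and then exactly onto other critical points; the squaring at the critical points beats the expansion in between. The order in which the critical points are visited can be prescribed, which gives, for instance, a map with infinitely many grand orbits of such wandering domains.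
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{C}^*=\mathbb{C}\setminus\{0\}$, let $\hat{\mathbb{C}}$ be the Riemann sphere, and let $\mathbb{N}=\{1,2,\dots\}$. A \emph{transcendental self-map of $\mathbb{C}^*$} is a holomorphic function $f:\mathbb{C}^*\to\mathbb{C}^*$ for which both $0$ and $\infty$ are essential singularities. We write $f^n$ for its $n$th iterate. The \emph{Fatou set} $F(f)$ is the set of points of $\mathbb{C}^*$ that have a neighborhood on which the iterates $(f^n)_{n\in\mathbb{N}}$ form a normal family; it is the set where orbits depend stably on the starting point. The \emph{Julia set} is $J(f)=\mathbb{C}^*\setminus F(f)$. Since $f(F(f))\subseteq F(f)$, the image $f^n(U)$ of a connected component $U$ of $F(f)$ (a \emph{Fatou component}) lies in a single Fatou component. We call $U$ a \emph{wandering domain} if the Fatou components containing $U,f(U),f^2(U),\dots$ are pairwise distinct.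

The long-term behavior of a single orbit is recorded by
\[
\omega(z,f)=\bigcap_{n\in\mathbb{N}}\overline{\{f^k(z):k\ge n\}},
\]
the closure being taken in $\hat{\mathbb{C}}$. This is the set of limits of convergent sequences $f^{t_j}(z)$ with $t_1<t_2<\cdots$. The \emph{escaping set}
\[
I(f)=\{z\in\mathbb{C}^*:\ \omega(z,f)\subseteq\{0,\infty\}\}
\]
consists of the points whose orbits eventually leave every compact subset of $\mathbb{C}^*$.

A \emph{critical value} of $f$ is a value $f(w)$ with $f'(w)=0$. A number $\alpha\in\mathbb{C}^*$ is an \emph{asymptotic value} if there is a curve $\gamma:[0,1)\to\mathbb{C}^*$ such that $\gamma(\tau)$ tends to $0$ or to $\infty$ and $f(\gamma(\tau))\to\alpha$ as $\tau\to1$. These are the obstructions to continuing branches of $f^{-1}$, and $\operatorname{sing}(f^{-1})$ denotes the set of all of them. The class of maps of \emph{bounded type} is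
\[
\mathcal{B}^*=\{f \text{ transcendental self-map of }\mathbb{C}^*:\ \operatorname{sing}(f^{-1})\text{ is bounded away from }0\text{ and }\infty\}.
\]
A simple member is $f(w)=\exp(w+1/w)$. Its critical points are $\pm1$, with values $e^{\pm2}$, and it has no asymptotic value in $\mathbb{C}^*$: along a curve tending to $0$ or $\infty$ the exponent $w+1/w$ tends to $\infty$, whereas convergence of $f$ to some $\alpha\in\mathbb{C}^*$ would force the exponent to converge to a logarithm of $\alpha$.

Two known facts frame the problem. First, $I(f)\subseteq J(f)$ for every $f\in\mathcal{B}^*$. Second, in the entire setting the analogue of $\mathcal{B}^*$ is the Eremenko--Lyubich class $\mathcal{B}$ of transcendental entire functions whose critical values and finite asymptotic values form a bounded set, and there are functions in $\mathcal{B}$ with wandering domains outside the escaping set (Bishop). Fagella and Mart\'i-Pete \cite{FM} posed the corresponding question for the punctured plane: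

\begin{quote}
\emph{Is there a function $f\in\mathcal{B}^*$ with a wandering domain $U$ such that $U\not\subseteq I(f)$?}
\end{quote}

By the first fact, no Fatou component of a map in $\mathcal{B}^*$ meets the escaping set, so the question is whether maps in $\mathcal{B}^*$ can have wandering domains at all. What would such a domain look like? On a wandering domain all limit functions of the iterates are constant (Lemma~\ref{lem:fatou}), so the images of a compact subset shrink in the spherical metric, and yet they must come back infinitely often to a fixed compact part of $\mathbb{C}^*$. Some source of contraction is needed, and the strongest one is a critical point, near which the map squares distances. The condition defining $\mathcal{B}^*$ restricts the critical \emph{values}, not the critical \emph{points}: it allows a sequence of critical points tending to $\infty$ whose values converge to a point of $\mathbb{C}^*$. This freedom, and the analogy with the class $\mathcal{B}$, suggest the answer yes.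

\begin{theorem}\label{thm:main}
There is an entire function $h$ such that $f(w)=\exp\big(h(w+1/w)\big)$ belongs to $\mathcal{B}^*$ and has a wandering domain $U$. For every $w\in U$, the set $\omega(w,f)$ contains $1/e$ and meets $\{0,\infty\}$. In particular $U\cap I(f)=\emptyset$.
\end{theorem}

The construction lets us prescribe in which order the critical points are visited. For a map $\sigma:\mathbb{N}\to\mathbb{N}$ we call $n$ \emph{preperiodic} if its $\sigma$-orbit $\{\sigma^j(n):j\ge0\}$ is finite, and \emph{periodic} if $\sigma^\ell(n)=n$ for some $\ell\ge1$. Two Fatou components $U,U'$ are \emph{in the same grand orbit} if $f^i(U)$ and $f^{i'}(U')$ lie in the same Fatou component for some $i,i'\ge0$. Put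
\[
c_n=2\pi i(n+10)\qquad(n\ge1).
\]
The two roots of $W+1/W=c_n$ have product $1$ and are not on the unit circle, because $c_n\notin[-2,2]$. Let $W_n$ be the root with $|W_n|>1$; then $|W_n|>|c_n|-1$, so $W_n\to\infty$. A statement about $W_n^{\pm1}$ is meant for both $W_n$ and $1/W_n$.

\begin{theorem}\label{thm:strong}
Let $\sigma:\mathbb{N}\to\mathbb{N}$ satisfy $\sigma(n)\le An$ for some constant $A\ge1$, and let $(s_n)\in\{+1,-1\}^{\mathbb{N}}$ be arbitrary. Then there are $f\in\mathcal{B}^*$ and integers $k_n\ge1$ with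
\[
f'(W_n^{\pm1})=0,\qquad f(W_n^{\pm1})\to1/e,\qquad f^{k_n+1}(W_n^{\pm1})=W_{\sigma(n)}^{\,s_n}\qquad(n\ge1),
\]
and the following hold.
\begin{itemize}
\item[(a)] If $n$ is not preperiodic under $\sigma$, then $W_n$ and $1/W_n$ lie in wandering domains disjoint from $I(f)$. For every $z$ in such a domain, $1/e,\infty\in\omega(z,f)$, and $0\in\omega(z,f)$ if and only if $s_{\sigma^j(n)}=-1$ for infinitely many $j$.
\item[(b)] For non-preperiodic $n,n'$, the wandering domains containing $W_n^{\pm1}$ and $W_{n'}^{\pm1}$ are in the same grand orbit if and only if the $\sigma$-orbits of $n$ and $n'$ meet.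
\item[(c)] If $n$ is periodic under $\sigma$, one of $W_n^{\pm1}$ is a superattracting periodic point, that is, a periodic point whose cycle contains a critical point.
\end{itemize}
\end{theorem}

For example, take $\sigma(n)=2n$. No $n$ is preperiodic, and distinct odd numbers have disjoint $\sigma$-orbits, so (a) and (b) give a map $f\in\mathcal{B}^*$ with infinitely many grand orbits of wandering domains outside $I(f)$.

Both theorems come from one construction, and Theorem~\ref{thm:main} is the case $\sigma(n)=n+1$, $s_n=+1$, $A=2$. The proof is self-contained apart from the textbook theorems recalled in Section~\ref{sec:tools}; the two known facts quoted above are not used. Throughout, $D(z,\rho)$ is the open disk with center $z$ and radius $\rho$.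

\section{The mechanism in two small models}\label{sec:models}

\subsection*{Closing a critical orbit}
The critical point $0$ of $z^2-2$ has the orbit $0\mapsto-2\mapsto2$, and $2$ is a repelling fixed point with multiplier $4$. We perturb the map so that the critical orbit just misses the fixed point, is pushed away from it, and returns exactly to $0$. For $0\le\eta\le1$ let
\[
Q_\eta(z)=z^2-2+\eta\,\kappa(z)=-2+\eta+(1-\eta/4)z^2,\qquad \kappa(z)=1-z^2/4 .
\]
Since $\kappa(0)=1$, $\kappa'(0)=0$ and $\kappa(2)=0$, the critical point stays at $0$, the fixed point stays at $2$, and only the critical value moves, to $-2+\eta$. We want $Q_\eta^{k+1}(0)=0$. Forward iteration near a repelling point is very sensitive to $\eta$, so we iterate backward. The inverse branch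
\[
\psi_\eta(\zeta)=\sqrt{(\zeta+2-\eta)/(1-\eta/4)}
\]
is increasing on $[0,2]$, fixes $2$, and satisfies $\psi_\eta(0)^2=4(2-\eta)/(4-\eta)\ge4/3$. So it maps $[0,2]$ into $[2/\sqrt3,2]$, and $\psi_\eta'=1/\big(2(1-\eta/4)\psi_\eta\big)\le1/\sqrt3$ there. As $Q_\eta$ is even, $Q_\eta^{k+1}(0)=Q_\eta^k(2-\eta)$ for $k\ge1$, and it suffices to solve $2-\eta=\psi_\eta^k(0)$, that is,
\[
\eta=T(\eta):=2-\psi_\eta^k(0).
\]
The parameter occurs on both sides, because moving the critical value changes the whole map. But $T$ is continuous and $0\le T(\eta)\le2\cdot3^{-k/2}$ whatever $\eta$ is. For $k\ge2$ it therefore maps $[0,1]$ into itself and has a fixed point, which is exponentially small in $k$. (For $k=1$ the equation reduces to $(2-\eta)(4-\eta)=4$, with the root $\eta=3-\sqrt5$ and the cycle $0\mapsto1-\sqrt5\mapsto0$.)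

With one critical point this produces a superattracting cycle. With infinitely many critical points $c_n$ and one parameter $\eta_n$ for each, we can instead send $c_n$ to a different critical point $c_{\sigma(n)}$ and obtain, so to speak, a superattracting cycle of infinite length.

\subsection*{Squaring against expansion}
An infinite chain of critical points need not have a stable neighborhood. In the simplest model, the passage from one critical point $c$ to the next one $c'$ is $c+t\mapsto v+t^2\mapsto c'+Bt^2$, where $B$ is the derivative accumulated on the way from the critical value $v$ to $c'$. A disk of radius $\delta$ goes into a disk of radius $B\delta^2$. The factors $B$ grow along the chain, since the critical values are closer and closer to the fixed point and the targets are farther and farther away. The following lemma says how much growth is allowed.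

\begin{lemma}\label{lem:squaring}
Let $B_i>0$ $(i\ge0)$ satisfy $\Sigma:=\sum_{i\ge0}2^{-i-1}\max\{0,\log B_i\}<\infty$. Put $\delta_0=e^{-\Sigma-1}$ and $\delta_{i+1}=B_i\delta_i^2$. Then $\delta_i\le e^{-2^i}$ for all $i\ge0$.
\end{lemma}

\begin{proof}
Dividing $-\log\delta_{i+1}=-2\log\delta_i-\log B_i$ by $2^{i+1}$ and summing, we get
\[
-2^{-i}\log\delta_i=\Sigma+1-\sum_{j<i}2^{-j-1}\log B_j\ge1.\qedhere
\]
\end{proof}

For $B_i=e^{i^2}$, which is the order of growth that we shall meet, $\Sigma=\frac12\sum i^22^{-i}=3$ and $\delta_0=e^{-4}$ works. The same identity shows that the condition is sharp for the recursion: if all $B_i\ge1$ and the series diverges, then $\delta_i\to\infty$ for every $\delta_0>0$.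

\subsection*{What has to be supplied}
We need a base map with infinitely many critical points that all land on one repelling fixed point (Section~\ref{sec:base}); perturbations $\kappa_n$ that move the critical values independently (Section~\ref{sec:family}) without leaving $\mathcal{B}^*$ (Section~\ref{sec:bounded}); a contracting inverse branch with estimates that are uniform in the parameters (Section~\ref{sec:branches}); a fixed point theorem for infinitely many coupled equations (Section~\ref{sec:closing}); a bound on the expansion that feeds Lemma~\ref{lem:squaring} (Section~\ref{sec:disks}); and an argument that the resulting Fatou components really wander (Section~\ref{sec:wandering}).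

\section{Standard facts}\label{sec:tools}

A family of holomorphic maps from a domain to $\hat{\mathbb{C}}$ is \emph{normal} if every sequence in it has a subsequence that converges locally uniformly in the spherical metric; the limit is again a holomorphic map to $\hat{\mathbb{C}}$. By the Arzel\`a--Ascoli theorem, normality is equivalent to spherical equicontinuity at every point, so it is a local property. We use the following theorems.
\begin{itemize}
\item \emph{Rouch\'e.} If $g,\tilde g$ are holomorphic near a closed disk and $|\tilde g|<|g|$ on its boundary, then $g$ and $g+\tilde g$ have the same number of zeros in the disk, counted with multiplicity.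
\item \emph{Schwarz, for a double zero.} If $g$ is holomorphic on $D(c,R)$, $|g|\le\mu$ and $g(c)=g'(c)=0$, then $|g(z)|\le\mu|z-c|^2/R^2$.
\item \emph{Koebe.} If $g$ is holomorphic and injective on $D(c,\delta)$, then $g(D(c,\delta))\supseteq D(g(c),\delta|g'(c)|/4)$.
\item \emph{Montel.} A family of holomorphic maps to $\hat{\mathbb{C}}$ that omit three fixed values is normal.
\item \emph{Hurwitz.} If $g_j\to\Theta$ locally uniformly on a domain and $\Theta$ is not constant, then every value of $\Theta$ is taken by $g_j$ for all large $j$.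
\item \emph{Schauder.} A continuous self-map of a nonempty compact convex subset of a Banach space has a fixed point.
\end{itemize}

\begin{lemma}\label{lem:fatou}
Let $f$ be a transcendental self-map of $\mathbb{C}^*$.
\begin{itemize}
\item[(a)] $f(F(f))\subseteq F(f)$.
\item[(b)] Let $V$ be a Fatou component, $O\subseteq V$ a nonempty open set and $y\in\hat{\mathbb{C}}$. If $f^{t_j}\to y$ pointwise on $O$, then $f^{t_j}\to y$ locally uniformly on $V$.
\item[(c)] Let $U$ be a wandering domain. If $t_1<t_2<\cdots$ and $f^{t_j}\to\Theta$ locally uniformly on $U$, then $\Theta$ is constant. The set $\omega(z,f)$ is the same for all $z\in U$.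
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $z\in F(f)$ and $\epsilon>0$. There is an open neighborhood $O$ of $z$ such that all sets $f^{n+1}(O)$ have spherical diameter less than $\epsilon$. Since $f$ is an open map, $f(O)$ is a neighborhood of $f(z)$, and all $f^n$ vary by less than $\epsilon$ on it. So $(f^n)$ is equicontinuous at every point of the open set $f(F(f))$.

(b) Every subsequence of $(f^{t_j})$ has a subsequence converging locally uniformly on $V$. Its limit equals $y$ on $O$, hence on $V$ by the identity theorem.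

(c) If $\Theta$ is not constant, Hurwitz's theorem gives a value that lies in $f^{t_j}(U)$ for all large $j$. Then two different images of $U$ intersect, so they lie in the same Fatou component, a contradiction. Now let $y\in\omega(z,f)$ with $z\in U$, say $f^{t_j}(z)\to y$. A subsequence of $(f^{t_j})$ converges on $U$ to a constant, which must be $y$. Hence $y\in\omega(z',f)$ for all $z'\in U$.
\end{proof}

Most estimates below come from two identities. For $u=x+iy$ we have $|\cosh u|^2=\sinh^2x+\cos^2y$ and $|\sinh u|^2=\sinh^2x+\sin^2y$, so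
\begin{equation}\label{eq:hyp}
\sinh|x|\le|\cosh u|\le\cosh x\le e^{|x|},\qquad \sinh|x|\le|\sinh u|\le\cosh x\le e^{|x|}.
\end{equation}
The power series gives $|\sinh u-u|\le(\sinh1-1)|u|$ for $|u|\le1$, hence
\begin{equation}\label{eq:sinhsmall}
|\sinh u|\ge|u|/2\qquad(|u|\le1).
\end{equation}
The function $\cosh$ maps the half-strip $\{x>0,\ |y|<\pi\}$ conformally onto $\mathbb{C}\setminus(-\infty,1]$: the exponential maps the half-strip onto $\{|w|>1\}\setminus(-\infty,-1)$, and $w\mapsto(w+1/w)/2$ maps $\{|w|>1\}$ bijectively onto $\mathbb{C}\setminus[-1,1]$ and $(-\infty,-1)$ onto itself. We write $\operatorname{arccosh}$ for the inverse of this conformal map.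

\section{The base map}\label{sec:base}

Let $\phi(w)=w+1/w$, so that $\phi\circ\exp=2\cosh$. For an entire function $h$ put $f=\exp\circ h\circ\phi$ and $p=2\cosh\circ h$. Then $f$ maps $\mathbb{C}^*$ into $\mathbb{C}^*$, $f(w)=f(1/w)$, and
\begin{equation}\label{eq:semi}
\phi\circ f=p\circ\phi,\qquad f^{j+1}=\exp\circ h\circ p^j\circ\phi\quad(j\ge0).
\end{equation}
So the orbits of $f$ can be followed in the $z$-plane, $z=\phi(w)$, by iterating the entire function $p$. To return to the $w$-plane, let $\Omega=\mathbb{C}\setminus(-\infty,2]$ and $L(\zeta)=\operatorname{arccosh}(\zeta/2)$ on $\Omega$. Then $2\cosh L(\zeta)=\zeta$, so $e^{L(\zeta)}$ is the solution of $\phi(w)=\zeta$ with $|w|>1$; in particular $W_m=e^{L(c_m)}$. Moreover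
\begin{equation}\label{eq:L}
(2\sinh L(\zeta))^2=\zeta^2-4,\quad |L'(\zeta)|=|\zeta^2-4|^{-1/2},\quad \log\frac{|\zeta|}2\le\operatorname{Re}L(\zeta)\le\log(|\zeta|+1).
\end{equation}
The lower bound follows from \eqref{eq:hyp}, and so does the upper bound, because $e^x\le2\sinh x+1$ for $x\ge0$ and $2\sinh\operatorname{Re}L(\zeta)\le|\zeta|$.

The points of $2\pi i\mathbb{Z}$ are critical points of $\cosh$ with a common value. We normalize so that $p$ sends them to a fixed point. Let
\[
q=2\cosh1=\phi(e)=\phi(1/e)>3,\qquad a=\frac2{\cosh q-1},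
\]
\[
h_0(z)=-1+a(\cosh z-1),\qquad p_0=2\cosh\circ h_0 .
\]
Since $\cosh q>\cosh3>10$, we have $0<a<2/9$. Then $h_0(c_n)=-1$ and $h_0(q)=1$, so $p_0(c_n)=q=p_0(q)$; in the $w$-plane, $W_n^{\pm1}\mapsto1/e\mapsto e\mapsto e$, like $0\mapsto-2\mapsto2$ in the model. The fixed point is repelling:
\[
p_0'(q)=2\sinh(1)\,a\sinh q=4\sinh(1)\,\frac{\sinh q}{\cosh q-1}>4,
\]
because $\sinh1>1$ and $\cosh q-\sinh q=e^{-q}<1$.

We now invert $p_0$. The equation $p_0(z)=\zeta$ holds if $h_0(z)=\pm L(\zeta)$. The map $p_0$ does not see this sign, but $f$ does: $\exp h_0(z)$ is $e^{L(\zeta)}$ or its reciprocal. This is how the signs $s_n$ of Theorem~\ref{thm:strong} will be realized. For $s\in\{+1,-1\}$ put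
\[
\psi_0^{[s]}(\zeta)=\operatorname{arccosh}\Big(\frac{sL(\zeta)+1+a}a\Big),\qquad \psi_0=\psi_0^{[+1]},
\]
so that $h_0\circ\psi_0^{[s]}=sL$ wherever $\psi_0^{[s]}$ is defined. Let $D_m=D(c_m,1)$ and $D=\bigcup_mD_m\subseteq\Omega$. We need a convex region around $q$ on which $\psi_0$ contracts and which is large enough to receive the preimages of all the disks $D_m$. A half-plane will do.

\begin{lemma}\label{lem:base}
The function $\psi_0$ is holomorphic on $\Omega$, with $\operatorname{Re}\psi_0>2$ and $\psi_0(q)=q$, and $\psi_0^{[-1]}$ is holomorphic on $D$. There is $r\in(2,q)$ such that, with $P=\{\operatorname{Re}z>r\}$,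
\[
\operatorname{Re}\psi_0\ge q-\frac{q-r}4\ \text{ and }\ |\psi_0'|\le\frac14\ \text{ on }P,\qquad \operatorname{Re}\psi_0^{[s]}\ge q\ \text{ on }D\quad(s=\pm1).
\]
\end{lemma}

\begin{proof}
As $\operatorname{Re}L>0$, the number $(L(\zeta)+1+a)/a$ has real part greater than $1+1/a>5.5>\cosh2$. So $\psi_0$ is defined on $\Omega$, and $\cosh\operatorname{Re}\psi_0\ge|\cosh\psi_0|>\cosh2$ by \eqref{eq:hyp}. Since $L(q)=1$ and $(2+a)/a=\cosh q$, we get $\psi_0(q)=q$. Two comparisons reduce the estimates to the real axis, where $L$ and $\psi_0$ are real and positive on $(2,\infty)$.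

\emph{(i) If $\zeta\in\Omega$ and $|\zeta|\ge\rho>2$, then $\operatorname{Re}\psi_0(\zeta)\ge\psi_0(\rho)$.} By \eqref{eq:hyp}, $\cosh\operatorname{Re}L(\zeta)\ge|\zeta|/2\ge\cosh L(\rho)$, so $\operatorname{Re}L(\zeta)\ge L(\rho)$, and therefore
\[
\cosh\operatorname{Re}\psi_0(\zeta)\ge|\cosh\psi_0(\zeta)|\ge\frac{L(\rho)+1+a}a=\cosh\psi_0(\rho).
\]

\emph{(ii) If $\operatorname{Re}\zeta\ge\rho>2$, then $|\psi_0'(\zeta)|\le\psi_0'(\rho)$.} Differentiating $p_0\circ\psi_0=\mathrm{id}$ and using \eqref{eq:L}, we get $|\psi_0'(\zeta)|^{-1}=|\zeta^2-4|^{1/2}\,a\,|\sinh\psi_0(\zeta)|$. Here $|\zeta-2||\zeta+2|\ge\rho^2-4$, and $|\sinh\psi_0(\zeta)|\ge\sinh\operatorname{Re}\psi_0(\zeta)\ge\sinh\psi_0(\rho)$ by (i).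

Since $\psi_0'(q)=1/p_0'(q)<1/4$, there is $r\in(2,q)$ with $\psi_0'(r)\le1/4$. By (ii), $|\psi_0'|\le1/4$ on $\{\operatorname{Re}\zeta\ge r\}$, and integrating over $[r,q]$ gives $\psi_0(r)\ge q-(q-r)/4$. With (i) this proves the claims on $P$.

On $D$ we have $|\zeta|>22\pi-1>68>q$, so $\operatorname{Re}\psi_0\ge\psi_0(q)=q$ by (i). Since $\operatorname{Im}\cosh(x+iy)=\sinh x\sin y$ and $D$ lies in the upper half-plane, $\operatorname{Im}L\in(0,\pi)$ on $D$. Thus $(-L+1+a)/a$ is not real, and $\psi_0^{[-1]}$ is defined on $D$. By \eqref{eq:L}, $\operatorname{Re}L\ge\log34>3.5$ on $D$, so $|-L+1+a|\ge2.5-a>2+a$ as $a<1/4$. Hence $\cosh\operatorname{Re}\psi_0^{[-1]}\ge(2+a)/a=\cosh q$. (This inequality is what the shift by $10$ in the definition of $c_n$ buys.)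
\end{proof}

\section{Moving the critical values independently}\label{sec:family}

We need entire functions $\kappa_n$ that play the role of $1-z^2/4$ in the model: $\kappa_n$ should change the value at $c_n$, keep all $c_m$ critical, leave the values at the other $c_m$ and at $q$ alone, and grow no faster than $\cosh z$, so that $h_0$ remains the dominant term. Let
\[
S(z)=\frac{2(\cosh z-1)}{z^2}=\Big(\frac{\sinh(z/2)}{z/2}\Big)^2,
\]
an even entire function with $S(0)=1$. Since $\cosh$ has period $2\pi i$, we have $S(z-c_n)=2(\cosh z-1)/(z-c_n)^2$. Define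
\[
\kappa_n(z)=S(z-c_n)-\frac{2(\cosh z-1)}{(q-c_n)^2}.
\]
The function $\cosh z-1$ has a double zero at every $c_m$, and $S'(0)=0$; the second term is there to cancel the first at $z=q$. So
\[
\kappa_n(c_m)=\delta_{nm},\qquad\kappa_n'(c_m)=0,\qquad\kappa_n(q)=0\qquad(m,n\ge1),
\]
where $\delta_{nm}$ is the Kronecker symbol. From $\sinh u/u=\int_0^1\cosh(u\tau)\,d\tau$ and \eqref{eq:hyp} we get $|\sinh u/u|\le e^{|\operatorname{Re}u|}$, hence $|S(z-c_n)|\le e^{|\operatorname{Re}z|}$. The second term is at most $4e^{|\operatorname{Re}z|}/|q-c_n|^2\le e^{|\operatorname{Re}z|}$. Thus $|\kappa_n(z)|\le2e^{|\operatorname{Re}z|}$.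

Fix $\varepsilon>0$ so small that
\begin{equation}\label{eq:eps}
\beta:=\frac{60\,\varepsilon}a<\min\Big\{\frac18,\frac{q-r}4\Big\};\qquad\text{in particular}\quad 4e\varepsilon<\frac a{16},
\end{equation}
since $\varepsilon<a/480$ and $64e<480$. The parameter space is
\[
K=\{\eta=(\eta_n)\in\ell^1:\ |\eta_n|\le\varepsilon/n^2\text{ for all }n\},
\]
where the sequences are complex. It is convex. By dominated convergence, a sequence in $K$ converges in $\ell^1$ as soon as it converges coordinatewise, so $K$ is compact by a diagonal argument. For $\eta\in K$ put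
\[
H_\eta=\sum_n\eta_n\kappa_n,\qquad h_\eta=h_0+H_\eta,\qquad p_\eta=2\cosh\circ h_\eta,\qquad f_\eta=\exp\circ h_\eta\circ\phi .
\]
The series converges locally uniformly. Since $\sum n^{-2}<2$, the bound on $\kappa_n$ and Cauchy's estimate on disks of radius $1$ give
\begin{equation}\label{eq:H}
|H_\eta(z)|\le4\varepsilon e^{|\operatorname{Re}z|},\qquad|H_\eta'(z)|\le4e\varepsilon e^{|\operatorname{Re}z|}.
\end{equation}
Also $|H_\eta(z)-H_{\eta'}(z)|\le2\|\eta-\eta'\|_1e^{|\operatorname{Re}z|}$, so $h_\eta$ and $h_\eta'$ depend continuously on $\eta$, locally uniformly in $z$. By construction,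
\begin{equation}\label{eq:interp}
h_\eta(c_n)=-1+\eta_n,\quad h_\eta'(c_n)=0,\quad h_\eta(q)=1,\quad p_\eta(q)=q,\quad f_\eta(1/e)=f_\eta(e)=e .
\end{equation}

\section{The maps $f_\eta$ have bounded type}\label{sec:bounded}

\begin{proposition}\label{prop:bounded}
For every $\eta\in K$ the map $f_\eta$ belongs to $\mathcal{B}^*$.
\end{proposition}

\begin{proof}
\emph{Essential singularities.} By \eqref{eq:H} and $4\varepsilon<a/2$, as $x\to+\infty$,
\[
\operatorname{Re}h_\eta(x)\ge a\cosh x-1-a-4\varepsilon e^x\to+\infty,\qquad \operatorname{Re}h_\eta(x+i\pi)\le-a\cosh x+4\varepsilon e^x\to-\infty .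
\]
Every $z$ with $|z|$ large is $\phi(w)=\phi(1/w)$ with $|w|>|z|-1$. So $f_\eta$ takes values arbitrarily close to $0$ and to $\infty$ in every neighborhood of $\infty$ and of $0$, and both points are essential singularities.

\emph{Critical values.} For $x\ge1$ we have $\sinh x\ge\frac12(1-e^{-2})e^x\ge\frac25e^x$. So if $|\operatorname{Re}z|\ge1$, then by \eqref{eq:hyp}, \eqref{eq:eps} and \eqref{eq:H}
\[
|h_0'(z)|=a|\sinh z|\ge\tfrac{2a}5e^{|\operatorname{Re}z|}>4e\varepsilon e^{|\operatorname{Re}z|}\ge|H_\eta'(z)|,
\]
and $h_\eta'(z)\ne0$. All critical points of $h_\eta$ therefore lie in the strip $|\operatorname{Re}z|<1$, where $h_\eta$ is bounded. Since $f_\eta'(w)=f_\eta(w)\,h_\eta'(\phi(w))\,(1-w^{-2})$, the critical values of $f_\eta$ are $e^{h_\eta(\pm2)}$ and the numbers $e^{h_\eta(z)}$ with $h_\eta'(z)=0$. Their logarithms form a bounded set, so they are bounded away from $0$ and $\infty$.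

\emph{Asymptotic values.} We show that there are none in $\mathbb{C}^*$. Suppose that $\gamma(\tau)\to0$ or $\infty$ and $f_\eta(\gamma(\tau))\to\alpha\in\mathbb{C}^*$ as $\tau\to1$, and let $Z=\phi\circ\gamma$, so $Z(\tau)\to\infty$. The preimage under $\exp$ of a small disk about $\alpha$ is a disjoint union of small neighborhoods of the logarithms of $\alpha$, and the curve $h_\eta(Z(\tau))$ eventually stays in one of them; hence it converges to some $b\in\mathbb{C}$. Since
\[
|h_\eta(z)|\ge a\sinh|\operatorname{Re}z|-1-a-4\varepsilon e^{|\operatorname{Re}z|}\to\infty\qquad\text{as }|\operatorname{Re}z|\to\infty,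
\]
the curve $Z$ stays in a strip $|\operatorname{Re}z|\le R$, and $|\operatorname{Im}Z(\tau)|\to\infty$. In this strip $|S(z-c_n)|\le e^R$ for all $n$, and $|S(z-c_n)|\le4e^R/|z-c_n|^2\to0$ as $|\operatorname{Im}z|\to\infty$ for each $n$. As $\eta\in\ell^1$, it follows that $\sum_n\eta_nS(z-c_n)\to0$, so
\[
h_\eta(z)=-1+a'(\cosh z-1)+o(1),\qquad a'=a-2\sum_n\frac{\eta_n}{(q-c_n)^2},
\]
and $a'\ne0$ because $|a-a'|\le\varepsilon<a$. Therefore $\cosh Z(\tau)-1$ converges to $(b+1)/a'$. But $\operatorname{Im}Z$ is continuous and unbounded. There are parameters $\tau\to1$ with $\operatorname{Im}Z\in2\pi\mathbb{Z}$, where $\cosh Z-1\ge0$, and others with $\operatorname{Im}Z\in\pi+2\pi\mathbb{Z}$, where $\cosh Z-1\le-2$. The limit cannot lie in both $[0,\infty)$ and $(-\infty,-2]$.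
\end{proof}

\section{Inverse branches of the perturbed maps}\label{sec:branches}

The branches $\psi_0^{[s]}$ take values in the right half-plane, where $h_0'$ is as large as $e^{\operatorname{Re}z}$ and the perturbation is $\varepsilon$ times smaller. So each solution of $h_0(z)=\pm L(\zeta)$ should have a solution of $h_\eta(z)=\pm L(\zeta)$ nearby. The next lemma provides the correction.

\begin{lemma}\label{lem:chi}
Let $X=\{\operatorname{Re}z>1\}$ and $\eta\in K$. For $z_0\in X$ the equation $h_\eta(z)=h_0(z_0)$ has exactly one solution $z=\chi_\eta(z_0)$ in $D(z_0,1/2)$, and $|\chi_\eta(z_0)-z_0|\le\beta$. The function $\chi_\eta$ is holomorphic on $X$, the map $(z_0,\eta)\mapsto\chi_\eta(z_0)$ is continuous on $X\times K$, and $|\chi_\eta'(z_0)-1|\le2\beta$ if $\operatorname{Re}z_0\ge3/2$.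
\end{lemma}

\begin{proof}
Let $x=\operatorname{Re}z_0>1$ and $z=z_0+d$ with $|d|=\rho\in[\beta,1/2]$. We have $\cosh z-\cosh z_0=2\sinh(z_0+\frac d2)\sinh\frac d2$. Here $|\sinh\frac d2|\ge\rho/4$ by \eqref{eq:sinhsmall}, and
\[
|\sinh(z_0+\tfrac d2)|\ge\sinh(x-\tfrac14)\ge\tfrac12e^{-1/4}(1-e^{-3/2})\,e^x\ge0.3\,e^x .
\]
Since $a\beta=60\varepsilon$ and $e^{1/2}<2$,
\[
|h_0(z)-h_0(z_0)|\ge0.15\,a\rho e^x\ge9\varepsilon e^x>4\varepsilon e^{x+1/2}\ge|H_\eta(z)|.
\]
The zeros of $h_0-h_0(z_0)$ are the points $\pm z_0+2\pi ik$, so the only one in $D(z_0,1/2)$ is $z_0$, and it is simple because $\sinh z_0\ne0$. By Rouch\'e's theorem $h_\eta-h_0(z_0)$ has exactly one zero, counted with multiplicity, in $D(z_0,\rho)$ for every $\rho\in[\beta,1/2]$. The choices $\rho=1/2$ and $\rho=\beta$ give uniqueness and the bound.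

Fix $z_*\in X$ and let $z_0\in X$ with $|z_0-z_*|<1/8$. As $\beta<1/8$, the zero lies in $D(z_*,1/4)$, and the closure of this disk lies in $D(z_0,1/2)$, so it contains no other zero. By the residue theorem
\[
\chi_\eta(z_0)=\frac1{2\pi i}\oint_{|z-z_*|=1/4}\frac{z\,h_\eta'(z)}{h_\eta(z)-h_0(z_0)}\,dz .
\]
The denominator does not vanish on the circle, and the integrand is holomorphic in $z_0$ and continuous in $(z,z_0,\eta)$. This gives holomorphy and joint continuity. The last claim is Cauchy's estimate for $\chi_\eta-\mathrm{id}$ on $D(z_0,1/2)\subseteq X$.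
\end{proof}

Put $\psi_\eta=\psi_\eta^{[+1]}=\chi_\eta\circ\psi_0$ on $\Omega$ and $\psi_\eta^{[-1]}=\chi_\eta\circ\psi_0^{[-1]}$ on $D$. These maps are holomorphic in $\zeta$ and jointly continuous in $(\zeta,\eta)$. An exponent without brackets, as in $\psi_\eta^j$, denotes an iterate. From now on $C$ denotes constants $\ge1$ that depend only on the fixed numbers $a,r,\varepsilon$ and may change from line to line.

\begin{lemma}\label{lem:psi}
Let $\eta\in K$ and $s\in\{+1,-1\}$.
\begin{itemize}
\item[(a)] $h_\eta\circ\psi_\eta^{[s]}=sL$, $\ p_\eta\circ\psi_\eta^{[s]}=\mathrm{id}$, and $\psi_\eta(q)=q$.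
\item[(b)] $\psi_\eta(P)\subseteq P$, $\ \psi_\eta^{[s]}(D)\subseteq P$, and $|\psi_\eta^j(\zeta)-q|\le3^{-j}|\zeta-q|$ for $\zeta\in P$, $j\ge0$.
\item[(c)] If $\zeta\in D$, or if $\zeta\in P$ and $s=+1$, then $z=\psi_\eta^{[s]}(\zeta)$ satisfies $e^{\operatorname{Re}z}\le C|\zeta|$ and $|p_\eta'(z)|\le C|\zeta|^2$.
\item[(d)] There is a constant $C_0$, depending only on $a,r,\varepsilon$, with $|\psi_\eta^{[s]}(c_m)-q|\le C_0m$ for all $m$. Moreover $\operatorname{Re}\psi_\eta^{[s]}(c_m)\to\infty$ as $m\to\infty$.
\end{itemize}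
\end{lemma}

\begin{proof}
(a) We have $h_\eta\circ\chi_\eta=h_0$, so $h_\eta\circ\psi_\eta^{[s]}=sL$ and $p_\eta\circ\psi_\eta^{[s]}=2\cosh(sL)=\mathrm{id}$. Since $h_\eta(q)=1=h_0(q)$, uniqueness in Lemma~\ref{lem:chi} gives $\chi_\eta(q)=q$.

(b) By Lemmas~\ref{lem:base} and~\ref{lem:chi} and \eqref{eq:eps}, $\operatorname{Re}\psi_\eta\ge q-\frac{q-r}4-\beta>r$ on $P$, and $\operatorname{Re}\psi_\eta^{[s]}\ge q-\beta>r$ on $D$. As $\operatorname{Re}\psi_0>2$, we also have $|\psi_\eta'|\le\frac14(1+2\beta)\le\frac13$ on $P$. The half-plane $P$ is convex and contains the fixed point $q$, which gives the contraction estimate.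

(c) Let $z_0=\psi_0^{[s]}(\zeta)$, so $\operatorname{Re}z\le\operatorname{Re}z_0+1/8$. By \eqref{eq:L}, $|L(\zeta)|\le\log(|\zeta|+1)+\pi\le|\zeta|+\pi$. Hence by \eqref{eq:hyp}
\[
e^{\operatorname{Re}z_0}\le2\sinh\operatorname{Re}z_0+1\le2|\cosh z_0|+1\le\frac2a\big(|\zeta|+\pi+1+a\big)+1,
\]
and the first bound follows since $|\zeta|>2$. For the second, $p_\eta'(z)=2\sinh(h_\eta(z))\,h_\eta'(z)$, where $|2\sinh h_\eta(z)|=|\zeta^2-4|^{1/2}\le|\zeta|+2$ by (a) and \eqref{eq:L}, and $|h_\eta'(z)|\le(a+4e\varepsilon)e^{\operatorname{Re}z}\le C|\zeta|$.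

(d) Let $z=\psi_\eta^{[s]}(c_m)$. By (c), $0<\operatorname{Re}z\le e^{\operatorname{Re}z}\le C|c_m|\le22\pi Cm$, and $|\operatorname{Im}z|\le\pi+1/8$. This gives $C_0$. Finally $\cosh\operatorname{Re}\psi_0^{[s]}(c_m)\ge|sL(c_m)+1+a|/a\to\infty$ by \eqref{eq:L}, and $z$ is within $1/8$ of $\psi_0^{[s]}(c_m)$.
\end{proof}

\section{Closing the critical orbits}\label{sec:closing}

Fix $\sigma$, $A$ and $(s_n)$ as in Theorem~\ref{thm:strong}. We want the critical value $p_\eta(c_n)=2\cosh(1-\eta_n)$ to be the point obtained from $c_{\sigma(n)}$ by applying $\psi_\eta^{[s_n]}$ once and then $\psi_\eta$ exactly $k_n-1$ times (Figure~\ref{fig:orbit}). Applying $L$, this becomes an equation for $\eta_n$. Each $\eta_n$ changes all branches, so the equations are coupled and must be solved simultaneously. As in the model, what saves us is that the right-hand sides are small uniformly in $\eta$ once the $k_n$ are large.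

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!15] (2,-0.8) rectangle (7,5);
\draw[dashed] (2,-0.8) -- (2,5);
\draw[->] (-1.6,0) -- (7.3,0);
\draw[->] (0,-0.8) -- (0,5.3);
\draw (0,1.9) circle (0.5);
\draw (0,4.1) circle (0.5);
\fill (0,1.9) circle (1.5pt);
\fill (0,4.1) circle (1.5pt);
\node[left] at (-0.5,1.9) {$c_n$};
\node[left] at (-0.5,4.1) {$c_{\sigma(n)}$};
\fill (3,0) circle (1.5pt) node[below] {$q$};
\fill (3.3,0.15) circle (1.5pt);
\node at (3.4,0.6) {$v_n$};
\fill (4,0.45) circle (1.5pt);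
\fill (6,1.3) circle (1.5pt) node[right] {$y_n$};
\node at (6.5,4.6) {$P$};
\draw[->,shorten >=3pt,shorten <=3pt] (0,1.9) to[bend left=15] (3.3,0.15);
\draw[->,shorten >=3pt,shorten <=3pt] (3.3,0.15) -- (4,0.45);
\draw[->,dotted,thick,shorten >=3pt,shorten <=3pt] (4,0.45) -- (6,1.3);
\draw[->,shorten >=3pt,shorten <=3pt] (6,1.3) to[bend right=20] (0,4.1);
\end{tikzpicture}
\caption{One passage of a critical orbit of $p$ (schematic, not to scale). The critical point $c_n$ on the imaginary axis is mapped to $v_n$ near the repelling fixed point $q$. The orbit stays in the half-plane $P$ until it reaches $y_n$, and the next step lands on the critical point $c_{\sigma(n)}$.}\label{fig:orbit}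
\end{figure}

By \eqref{eq:L}, $|L'|\le C_L:=(r^2-4)^{-1/2}$ on $P$. Let $k_n\ge1$ be the least integer with
\begin{equation}\label{eq:k}
C_L\,3^{-(k_n-1)}\,C_0\,\sigma(n)\le\varepsilon/n^2 .
\end{equation}
These integers do not depend on $\eta$. From \eqref{eq:k} we get $3^{k_n-1}\ge C_LC_0n^2/\varepsilon$, and by minimality $k_n=1$ or $3^{k_n-2}<C_LC_0\sigma(n)n^2/\varepsilon$. Hence
\begin{equation}\label{eq:kbound}
k_n\to\infty,\qquad k_n\le C\big(1+\log n+\log\sigma(n)\big).
\end{equation}
For $\eta\in K$ define
\[
T(\eta)_n=1-L\big(\psi_\eta^{k_n-1}\circ\psi_\eta^{[s_n]}(c_{\sigma(n)})\big).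
\]
The argument of $L$ lies in $P$, at distance at most $3^{-(k_n-1)}C_0\sigma(n)$ from $q$, by Lemma~\ref{lem:psi}(b),(d). Since $L(q)=1$ and $P$ is convex, \eqref{eq:k} gives $|T(\eta)_n|\le\varepsilon/n^2$. So $T$ maps $K$ into $K$. Each coordinate of $T$ is continuous in $\eta$, being a finite composition of jointly continuous maps, and in $K$ coordinatewise convergence implies convergence in $\ell^1$. Thus $T$ is continuous, and Schauder's theorem provides a fixed point.

\emph{From now on $\eta$ is a fixed point of $T$}, and we write $H,h,p,f,\psi,\psi^{[s]}$ without the index $\eta$. Put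
\[
y_n=\psi^{[s_n]}(c_{\sigma(n)})\in P,\qquad v_n=p(c_n)=2\cosh(-1+\eta_n).
\]
The fixed point equation says $L(\psi^{k_n-1}(y_n))=1-\eta_n$. Applying the even function $2\cosh$, we obtain $v_n=\psi^{k_n-1}(y_n)$, and with Lemma~\ref{lem:psi}(a),(b)
\begin{equation}\label{eq:closed}
p^j(v_n)=\psi^{k_n-1-j}(y_n)\in P\quad(0\le j<k_n),\qquad p^{k_n}(v_n)=c_{\sigma(n)} .
\end{equation}
We translate this to the $w$-plane.

\begin{proposition}\label{prop:orbit}
For every $n\ge1$ we have $f'(W_n^{\pm1})=0$ and $f(W_n^{\pm1})=e^{-1+\eta_n}$. Moreover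
\[
f^{j+1}(W_n^{\pm1})=\exp L\big(\psi^{k_n-1-j}(y_n)\big)\quad(1\le j<k_n),\qquad f^{k_n+1}(W_n^{\pm1})=W_{\sigma(n)}^{\,s_n}.
\]
In particular $f(W_n^{\pm1})\to1/e$, and $|f^{j+1}(W_n^{\pm1})|>1$ for $1\le j<k_n$.
\end{proposition}

\begin{proof}
Since $\phi(W_n^{\pm1})=c_n$, the first two claims follow from \eqref{eq:interp}. For $1\le j\le k_n$, \eqref{eq:semi} and \eqref{eq:closed} give
\[
f^{j+1}(W_n^{\pm1})=\exp h(p^j(c_n))=\exp h(p^{j-1}(v_n))=\exp h(\psi^{k_n-j}(y_n)).
\]
If $j<k_n$, use $h\circ\psi=L$. If $j=k_n$, use $h(y_n)=s_nL(c_{\sigma(n)})$ and $W_m=e^{L(c_m)}$. Finally $\eta_n\to0$ and $\operatorname{Re}L>0$.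
\end{proof}

\section{Shrinking disks along a critical orbit}\label{sec:disks}

We now compare the contraction at $c_n$ with the expansion from $v_n$ to $c_{\sigma(n)}$.

\emph{Contraction.} On the strip $|\operatorname{Re}z|\le2$ we have $|h|\le M_0$ for some constant $M_0$, hence $|p|\le2M$ with $M=e^{M_0}$. On $D(c_n,2)$ the functions $p-v_n$ and $h-h(c_n)$ have at least a double zero at $c_n$ and are bounded by $4M$ and by $2M_0\le4M$. Schwarz's lemma gives
\begin{equation}\label{eq:square}
|p(z)-v_n|\le M|z-c_n|^2,\qquad|h(z)-(-1+\eta_n)|\le M|z-c_n|^2\qquad(|z-c_n|<2).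
\end{equation}

\emph{Expansion.} Let $m=\sigma(n)$ and $\Psi_n=\psi^{k_n-1}\circ\psi^{[s_n]}$ on $D_m$. Then $\Psi_n(c_m)=v_n$ and $p^{k_n}\circ\Psi_n=\mathrm{id}$, so $\Psi_n$ is injective and
\[
\Lambda_n:=|(p^{k_n})'(v_n)|=1/|\Psi_n'(c_m)| .
\]
By the chain rule and \eqref{eq:closed}, $\Lambda_n$ is the product of the $k_n$ numbers $|p'(\psi^{i}(y_n))|$, $0\le i<k_n$. For $i=0$ the point is $\psi^{[s_n]}(\zeta)$ with $\zeta=c_m$, and for $i\ge1$ it is $\psi(\zeta)$ with $\zeta=\psi^{i-1}(y_n)\in P$ and $|\zeta-q|\le C_0m$. In both cases $|\zeta|\le Cm$, so each factor is at most $Cm^2$ by Lemma~\ref{lem:psi}(c). With \eqref{eq:kbound},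
\begin{equation}\label{eq:Lambda}
\log\Lambda_n\le k_n\log(Cm^2)\le C\big(1+\log n+\log\sigma(n)\big)^2 .
\end{equation}
A bound on the derivative at one point does not yet control the image of a disk under $p^{k_n}$. Koebe's theorem, applied to the inverse branch, closes this gap: for $0<\delta\le1$ we have $\Psi_n(D(c_m,\delta))\supseteq D(v_n,\delta/(4\Lambda_n))$. So every point of the latter disk is $\Psi_n(\zeta)$ with $\zeta\in D(c_m,\delta)$. Its image under $p^{k_n}$ is $\zeta$, and its image under $p^j$, $j<k_n$, is $\psi^{k_n-1-j}\circ\psi^{[s_n]}(\zeta)\in P$. Thus for $0<\delta\le1$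
\begin{equation}\label{eq:koebe}
p^{k_n}\big(D(v_n,\tfrac\delta{4\Lambda_n})\big)\subseteq D(c_{\sigma(n)},\delta),\qquad p^j\big(D(v_n,\tfrac\delta{4\Lambda_n})\big)\subseteq P\quad(0\le j<k_n).
\end{equation}

For a given $n$ put $n_i=\sigma^i(n)$, $N_0=0$ and $N_{i+1}=N_i+k_{n_i}+1$, so that $p^{N_i}(c_n)=c_{n_i}$. If $n$ is not preperiodic, the $n_i$ are distinct and $n_i\to\infty$.

\begin{proposition}\label{prop:disks}
Let $n$ be non-preperiodic. There are radii $0<\delta_i\le e^{-2^i}$ such that the disks $G_i=D(c_{n_i},\delta_i)$ satisfy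
\[
p^{N_i}(G_0)\subseteq G_i\quad(i\ge0),\qquad p^t(G_0)\subseteq P\cup\bigcup_iG_i\subseteq\{\operatorname{Re}z>-1\}\quad(t\ge0).
\]
\end{proposition}

\begin{proof}
Let $B_i=4M\Lambda_{n_i}$. Since $n_i\le A^in$, \eqref{eq:Lambda} gives
\[
\log\Lambda_{n_i}\le C\big(1+2\log n+(2i+1)\log A\big)^2,
\]
so $\sum_i2^{-i-1}\max\{0,\log B_i\}<\infty$. Let $\delta_i\le e^{-2^i}<1$ be as in Lemma~\ref{lem:squaring}. By \eqref{eq:square}, $p(G_i)\subseteq D(v_{n_i},M\delta_i^2)=D(v_{n_i},\delta_{i+1}/(4\Lambda_{n_i}))$. By \eqref{eq:koebe}, $p^{j+1}(G_i)\subseteq P$ for $0\le j<k_{n_i}$ and $p^{k_{n_i}+1}(G_i)\subseteq G_{i+1}$. Induction on $i$ finishes the proof.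
\end{proof}

\begin{remark}
The hypothesis $\sigma(n)\le An$ is used only here, to make the series of Lemma~\ref{lem:squaring} converge. Without any control on the growth of $n_i$, the bound \eqref{eq:Lambda} does not give this convergence.
\end{remark}

\section{The Fatou components wander}\label{sec:wandering}

\begin{proposition}\label{prop:wandering}
Let $n$ be non-preperiodic and let $w_0$ be $W_n$ or $1/W_n$. Then $w_0$ lies in a wandering domain $U$. There is an open neighborhood $U_0\subseteq U$ of $w_0$ with
\begin{equation}\label{eq:limit}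
f^{N_i+1}\to1/e\quad\text{uniformly on }U_0 .
\end{equation}
For every $w\in U$ the set $\omega(w,f)$ equals $\omega(w_0,f)$, contains $1/e$ and meets $\{0,\infty\}$; in particular $U\cap I(f)=\emptyset$.
\end{proposition}

\begin{proof}
\emph{Normality.} Let $U_0$ be a connected open neighborhood of $w_0$ with $\phi(U_0)\subseteq G_0$. By \eqref{eq:semi} and Proposition~\ref{prop:disks}, $\operatorname{Re}\phi(f^t(w))=\operatorname{Re}p^t(\phi(w))>-1$ for $w\in U_0$ and $t\ge0$. Since $\phi(-1)=-2$, the iterates omit the values $0$, $\infty$ and $-1$ on $U_0$. By Montel's theorem $U_0\subseteq F(f)$; let $U$ be the Fatou component containing $U_0$.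

\emph{The limit $1/e$.} For $w\in U_0$ we have $f^{N_i+1}(w)=\exp h(z)$ with $z=p^{N_i}(\phi(w))\in G_i$, and $|h(z)+1|\le|\eta_{n_i}|+M\delta_i^2$ by \eqref{eq:square}. Both terms tend to $0$, the first because $n_i\to\infty$; this is where non-preperiodicity enters. So \eqref{eq:limit} holds.

\emph{Wandering.} The disks $G_i$ are disjoint, but they might still belong to the same component, so a separate argument is needed. It uses that the limit $1/e$ is not a periodic point. Suppose that $f^i(U)$ and $f^{i+\ell}(U)$ lie in the same Fatou component $V$, with $i\ge0$ and $\ell\ge1$. The set $f^\ell(V)$ is a connected subset of $F(f)$ that meets $V$, so $f^\ell(V)\subseteq V$. Let $t_j=N_j+1-i$ for large $j$. By \eqref{eq:limit}, $f^{t_j}\to1/e$ on the nonempty open set $f^i(U_0)\subseteq V$, hence on $V$ by Lemma~\ref{lem:fatou}(b). Take $x\in V$. Then $f^\ell(x)\in V$, and by continuity of $f^\ell$ at $1/e$ and \eqref{eq:interp},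
\[
\frac1e=\lim_jf^{t_j}(f^\ell(x))=\lim_jf^\ell(f^{t_j}(x))=f^\ell(1/e)=e,
\]
which is absurd. So $U$ is a wandering domain.

\emph{Limit sets.} By Lemma~\ref{lem:fatou}(c), $\omega(w,f)=\omega(w_0,f)$ for $w\in U$. This set contains $1/e$ by \eqref{eq:limit}. It meets $\{0,\infty\}$ because $\phi(f^{N_i}(w_0))=c_{n_i}\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\sigma(n)=n+1$, $s_n=+1$ and $A=2$. The map $f=\exp\circ h\circ\phi$ of Section~\ref{sec:closing} lies in $\mathcal{B}^*$ by Proposition~\ref{prop:bounded}. The index $n=1$ is not preperiodic, and Proposition~\ref{prop:wandering} provides $U$.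
\end{proof}

\section{Itineraries and grand orbits}\label{sec:strong}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let $f$ and $k_n$ be as in Section~\ref{sec:closing}. Then $f\in\mathcal{B}^*$ by Proposition~\ref{prop:bounded}, and the displayed relations are in Proposition~\ref{prop:orbit}.

(a) By Proposition~\ref{prop:wandering} it remains to decide whether $\infty$ and $0$ belong to $\omega(w_0,f)$ for $w_0=W_n^{\pm1}$. By Proposition~\ref{prop:orbit}, the orbit of $w_0$ runs, for $i=0,1,2,\dots$, through the point $e^{-1+\eta_{n_i}}$, then through $k_{n_i}-1$ points of modulus greater than $1$, and then through $W_{n_{i+1}}^{\,s_{n_i}}$. For large $i$ we have $k_{n_i}\ge2$ by \eqref{eq:kbound}, and the last of the intermediate points is $\exp L(y_{n_i})$. Its modulus is at least $|y_{n_i}|/2$ by \eqref{eq:L}, and $|y_{n_i}|\to\infty$ by Lemma~\ref{lem:psi}(d). So $\infty\in\omega(w_0,f)$, whatever the signs are. The points $e^{-1+\eta_{n_i}}$ converge to $1/e$, so the only orbit points that can approach $0$ are the points $1/W_{n_{i+1}}$,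 which occur exactly when $s_{n_i}=-1$. Since $1/W_{n_{i+1}}\to0$, we have $0\in\omega(w_0,f)$ if and only if $s_{n_i}=-1$ for infinitely many $i$.

(b) Let $w_0\in\{W_n,1/W_n\}$ and $w_0'\in\{W_{n'},1/W_{n'}\}$, with wandering domains $U\ni w_0$ and $U'\ni w_0'$. If the $\sigma$-orbits of $n$ and $n'$ meet at $m$, then each of the two $f$-orbits contains $W_m$ or $1/W_m$, and hence the point $f(W_m)=f(1/W_m)$. So $U$ and $U'$ are in the same grand orbit.

Conversely, suppose that $f^i(U)$ and $f^{i'}(U')$ lie in one Fatou component $V$. The idea is that the images of a path in $V$ are trapped near the critical points $c_{n_j}$, so the second orbit must visit these points too. Let $n_j,N_j$ belong to $n$, and put $t_j=N_j-i$ for large $j$. By \eqref{eq:limit} and Lemma~\ref{lem:fatou}(b), $f^{t_j+1}\to1/e$ locally uniformly on $V$. Join $x=f^i(w_0)$ to $x'=f^{i'}(w_0')$ by a compact path $\gamma\subseteq V$ and let $Z_j=\phi\circ f^{t_j}$. Then $\exp h(Z_j)=f^{t_j+1}\to1/e$ uniformly on $\gamma$. So for every small $\rho>0$ and all large $j$, the connected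 set $h(Z_j(\gamma))$ lies in the union of the disjoint disks $D(-1+2\pi ik,\rho)$, $k\in\mathbb{Z}$. It contains $h(Z_j(x))=h(c_{n_j})=-1+\eta_{n_j}\to-1$, so it lies in $D(-1,\rho)$. Thus $h\circ Z_j\to-1$ uniformly on $\gamma$. On the other hand, for $|z-c_m|=1$, \eqref{eq:sinhsmall}, \eqref{eq:H} and \eqref{eq:eps} give
\[
|h(z)+1|\ge a|\cosh z-1|-|H(z)|\ge2a\Big|\sinh\frac{z-c_m}2\Big|^2-4e\varepsilon\ge\frac a8-4e\varepsilon\ge\frac a{16}.
\]
So for large $j$ the connected set $Z_j(\gamma)$ does not meet the circle $\partial D_{n_j}$. It contains $c_{n_j}$, hence lies in $D_{n_j}$. In particular $Z_j(x')=p^{t_j+i'}(c_{n'})\in D_{n_j}$. By \eqref{eq:closed} the $p$-orbit of $c_{n'}$ consists of the points $c_{\sigma^l(n')}$, $l\ge0$, and of points of $P$, and $P\cap D_{n_j}=\emptyset$. So $c_{\sigma^l(n')}\in D_{n_j}$ for some $l$. Distinct $c_m$ are at least $2\pi$ apart, so $\sigma^l(n')=n_j$, and the $\sigma$-orbits meet.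

(c) Let $\sigma^\ell(n)=n$ with $\ell\ge1$ and $s=s_{\sigma^{\ell-1}(n)}$. Applying Proposition~\ref{prop:orbit} $\ell$ times, we see that $f^{N_\ell}$ maps both $W_n$ and $1/W_n$ to $W_n^{\,s}$. So $W_n^{\,s}$ is periodic, and it is itself a critical point of $f$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{FM} N\'uria Fagella and David Mart\'i-Pete, \emph{Dynamic rays of bounded-type transcendental self-maps of the punctured plane}, arXiv:1603.03311 (2016).
\end{thebibliography}
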